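# The cactus rank of a generic cubic form

## 1. The cubic $x_0^2x_1$ and its schemes of length two

Let $k$ be algebraically closed of characteristic $0$, and let polynomials in $y_0,y_1$ act on polynomials in $x_0,x_1$ by $y_i=\partial/\partial x_i$. Take
$$F=x_0^2x_1 .$$

How many cubes of linear forms do we need to write $F$? Three suffice, because
$$6x_0^2x_1=(x_0+x_1)^3-(x_0-x_1)^3-2x_1^3,$$
and scalars are cubes in $k$. Two do not suffice. The quadratic operators killing $F$ are found from
$$y_0^2F=2x_1,\qquad y_0y_1F=2x_0,\qquad y_1^2F=0,$$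
so they are the multiples of $y_1^2$. If $F=L_1^3+L_2^3$, then $L_1,L_2$ are linearly independent (otherwise $F$ would be a cube, but $y_0F=2x_0x_1$ and $y_1F=x_0^2$ are independent). Choose linear operators $\ell_i\neq 0$ with $\ell_i(L_i)=0$. They are not proportional, and $\ell_1\ell_2$ kills $F$. But $\ell_1\ell_2$ is not a multiple of $y_1^2$. So the rank of $F$ is $3$.

Now look at $y_1^2$ itself. It is the equation of a subscheme of $\mathbb P^1$ of length $2$, a double point, and its ideal $(y_1^2)$ kills $F$. So a scheme of length two accounts for $F$, although two reduced points do not. No scheme of length one does, since no nonzero linear operator kills $F$.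

There is an algebra behind the double point. Let $A=k[\varepsilon]/(\varepsilon^2)$, let $\sigma(y_0)=1$, $\sigma(y_1)=\varepsilon$, and let $\varphi:A\to k$ be given by $\varphi(1)=0$, $\varphi(\varepsilon)=2$. Then $stu(F)=\varphi(\sigma(s)\sigma(t)\sigma(u))$ for all linear $s,t,u$: indeed $y_0^3F=0=\varphi(1)$, $y_0^2y_1F=2=\varphi(\varepsilon)$, and $y_0y_1^2F=y_1^3F=0$ while $\varepsilon^2=0$.

The cubic $x_0^2x_1$ is special. For an arbitrary binary cubic the map $g\mapsto g(F)$ goes from the $3$-dimensional space of quadratic operators to the $2$-dimensional space of linear forms, so some quadratic operator $q\ne0$ kills $F$, and $F$ has an apolar scheme of length $2$. For generic $F$, the operator $q$ has distinct roots and $F$ is a sum of two cubes. So in two variables nonreduced schemes win for special cubics, and they gain nothing for the generic one. What happens in more variables? Can nonreduced schemes be shorter than any set of points for a *generic* cubic, and if so, how short can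 they be?

## 2. Apolar schemes, ranks, and the theorem

Let $S=k[y_0,\dots,y_n]$ act on $k[x_0,\dots,x_n]$ by $y_i=\partial/\partial x_i$. For a form $F$ let $F^\perp=\{g\in S:g(F)=0\}$. A zero-dimensional subscheme $\Gamma\subset\mathbb P^n$ with homogeneous ideal $I_\Gamma\subset S$ is **apolar** to $F$ if $I_\Gamma\subset F^\perp$.

**Definition.** The **rank** of a form $F$ of degree $d$ is the least $r$ with $F=L_1^d+\dots+L_r^d$, $L_i$ linear. The **cactus rank** $cr(F)$ is the least length of a zero-dimensional subscheme of $\mathbb P^n$ apolar to $F$.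

For $F=x_0^2x_1$ we just saw rank $3$ and cactus rank $2$. Always $cr(F)\le\operatorname{rank}(F)$, because the set of points defined by the $L_i$ is an apolar scheme of length at most $r$.

Let $g_n$ be the rank of a generic cubic in $n+1$ variables, and put $N=n+1$. Cubics form a space of dimension $\binom{N+2}3$. We use the Alexander–Hirschowitz theorem in degree $3$: the closure of the set of sums of $r$ cubes has dimension $\min\{rN,\binom{N+2}3\}$, except that for $N=5$, $r=7$ it is a proper closed subset. Consequently $g_n=\big\lceil\frac1N\binom{N+2}3\big\rceil$, except that $g_4=8$ (the case $N=5$):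
$$g_0,\dots,g_7=1,2,4,5,8,10,12,15 .$$

We also use a known fact: the cactus rank of a generic cubic is at most $2n+2$. (Section 3 contains a short check.) The following statement was conjectured in Alessandra Bernardi, Kristian Ranestad, "On the cactus rank of cubics forms", arXiv:1110.2197 (2011). It is true for every $n\ge0$.

**Theorem 1.** A generic cubic $F$ in $n+1$ variables has $cr(F)=g_n$ if $n\le 7$, and $cr(F)=2n+2$ if $n\ge8$. Moreover, if $r$ is smaller than this value, then $\{F:cr(F)\le r\}$ is contained in a constructible set of dimension $<\binom{N+2}3$; hence its Zariski closure is a proper subset of the space of cubics.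

**Conventions.** Put $W=S_1$, so $\dim W=N$. A cubic $F$ is identified with the symmetric trilinear form $F(s,t,u)=stu(F)$ on $W$. "Algebra" means commutative, associative, finite-dimensional over $k$, and unital unless it is called nilpotent. All sets of structures below are constructible: they are defined by polynomial conditions, rank conditions and existential quantifiers. For example, a unital associative structure on $k^r$ is local exactly when $(x-\frac1r\operatorname{tr}(x))^r=0$ for all $x$, where $\operatorname{tr}(x)$ is the trace of multiplication by $x$. Indeed, in a local algebra this multiplication has one eigenvalue, while a non-local algebra contains an idempotent with eigenvalues $0$ and $1$. For a morphism $f:X\to Y$ of constructible sets we use two facts: if all nonempty fibers have dimension $\ge e$, then $\dim f(X)\le\dim X-e$; if all have dimension $\le e$, then $\dim X\le\dim f(X)+e$.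

One polynomial governs the whole lecture:
$$R(b)=\frac{b(b+1)(b-7)}6 ,$$
an integer for every integer $b$, since $b(b+1)(b-7)\equiv b(b+1)(b-1)\pmod 6$. It appears because
$$\binom{N+2}3-N(2N-1)=\frac{N(N^2-9N+8)}6=\frac{N(N-1)(N-8)}6=R(N-1).\tag{1}$$

## 3. From apolar schemes to algebras with a functional

The first step replaces schemes by algebras, as in the double-point example, and makes the algebra self-dual.

**Lemma 2.** If $F\ne0$ and $cr(F)\le r$, there are an algebra $A$ with $1\le\dim A\le r$, a $\varphi\in A^*$ such that $(a,b)\mapsto\varphi(ab)$ is nondegenerate, and a linear $\sigma:W\to A$ such that $1\in\sigma(W)$, $\sigma(W)$ generates $A$, and $F(s,t,u)=\varphi(\sigma(s)\sigma(t)\sigma(u))$.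

*Proof.* Let $\Gamma$ be apolar to $F$ of length $\le r$, and choose $w_0\in W$ vanishing at no point of $\Gamma$. Then $\Gamma=\operatorname{Spec}A$ is a closed subscheme of $\{w_0\ne0\}\cong\mathbb A^n$. Put $\sigma(s)=(s/w_0)|_\Gamma$. Then $\sigma(w_0)=1$ and $\sigma(W)$ generates $A$. The map $S_3\to A$, $p\mapsto(p/w_0^3)|_\Gamma$, has kernel $(I_\Gamma)_3\subset F^\perp$. So the functional $p\mapsto p(F)$ on $S_3$ factors through the image; extend it to $\varphi\in A^*$. For $p=stu$ this says $F(s,t,u)=\varphi(\sigma(s)\sigma(t)\sigma(u))$.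

To make the form nondegenerate, divide $A$ by the ideal $J=\{a:\varphi(aA)=0\}$. Since $\varphi(J)=0$, $\varphi$ descends, and if the class of $a$ pairs to zero with everything, then $a\in J$. The quotient is nonzero because $F\neq0$. $\square$

**Remark (a check of the bound $2n+2$).** Let $F$ be any cubic, fix $0\ne w_0\in W$ and write $W=kw_0\oplus U$. Put $A=k1\oplus U\oplus U^*\oplus k\tau$, of dimension $2n+2$, with
$$uv=F(u,v,\cdot)|_U\in U^*,\qquad u\eta=\eta(u)\tau,\qquad U^*U^*=0,\qquad \tau U=\tau U^*=0,\quad\tau^2=0$$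
for $u,v\in U$, $\eta\in U^*$. This is associative, since $(uv)w=F(u,v,w)\tau$ is symmetric and all other triple products of elements of $U\oplus U^*\oplus k\tau$ vanish. Let $\sigma(w_0)=1$ and $\sigma(u)=u+\frac12F(w_0,u,\cdot)|_U$. Let $\varphi(1)=F(w_0,w_0,w_0)$, $\varphi(u)=F(w_0,w_0,u)$, $\varphi|_{U^*}=0$, $\varphi(\tau)=1$. Then $\varphi(\sigma(u)\sigma(v))=0+\frac12F(w_0,v,u)+\frac12F(w_0,u,v)=F(w_0,u,v)$ and $\varphi(\sigma(u)\sigma(v)\sigma(w))=F(u,v,w)$. So $F=\varphi(\sigma\sigma\sigma)$. Let $A'\subset A$ be the subalgebra generated by $\sigma(W)$. It defines a closed subscheme $\Gamma=\operatorname{Spec}A'$ of $\{w_0\neq0\}$ of length $\le2n+2$. It is apolar to $F$: if $p\in(I_\Gamma)_d$ with $d\le3$, then for every $q\in S_{3-d}$ we have $pq\in(I_\Gamma)_3$, hence $q(p(F))=(pq)(F)=0$. A form of degree $3-d$ killed by all operators of degree $3-d$ is zero, so $p(F)=0$. For $d>3$ there is nothing to check. So every cubic has $cr\le 2n+2$.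

Notice the shape of this algebra: an ideal $U^*\oplus k\tau$ of square zero, of half the dimension, dual to the quotient $k1\oplus U$. Section 6 shows that something like this always happens.

## 4. Counting parameters: the numbers $\delta_r$

To show that few cubics have small cactus rank, we count the parameters of the triples $(A,\varphi,\sigma)$. An algebra is a product $A=\prod A_i$ of local algebras, $r_i=\dim A_i$. Accordingly $F=\sum F_i$, where $F_i$ is of the same kind for $(A_i,\varphi_i,\sigma_i)$, the components of $(A,\varphi,\sigma)$. We call $(r_1,\dots,r_l)$ the type of $A$.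

**Definition.** $\mathcal K_r$ is the set of pairs $(m,\varphi)$, where $m$ is a local algebra structure on $k^r$ and $\varphi\in(k^r)^*$ is such that $\varphi(ab)$ is nondegenerate. Put $\delta_r=\dim\mathcal K_r-r^2-r$.

*Examples.* For $r=1$: $m(x,y)=cxy$ with $c\ne0$, and $\varphi\ne0$, so $\delta_1=2-1-1=0$. For $r=2$ the algebra is $k[\varepsilon]/(\varepsilon^2)$, given by a unit vector ($2$ parameters) and the line $\mathfrak m$ ($1$ parameter), and $\varphi$ has $2$ parameters: $\delta_2=5-4-2=-1$. For $r=3$ the local algebras are $k[x,y]/(x,y)^2$ and $k[\varepsilon]/(\varepsilon^3)$. The first is excluded: some $u\ne0$ in its $2$-dimensional maximal ideal has $\varphi(u)=0$, hence $\varphi(uA)=0$. The second has the $2$-dimensional automorphism group $\varepsilon\mapsto a\varepsilon+b\varepsilon^2$, so its structures have dimension $9-2=7$, and $\varphi$ adds $3$: $\delta_3=10-9-3=-2$.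

**Lemma 3.** The set $X_r$ of cubics arising as in Lemma 2 from local $A$ with $\dim A=r$ lies in a constructible set of dimension $\le rN+\delta_r$. Hence cubics with $A$ of type $(r_1,\dots,r_l)$ lie in a constructible set of dimension $\le\sum(r_iN+\delta_{r_i})$.

*Proof.* We bound the source of the map $(m,\varphi,\sigma)\mapsto F$ from above and its fibers from below. Let $\mathcal Z$ be the set of $(m,\varphi,\sigma)$ with $(m,\varphi)\in\mathcal K_r$ such that for some $w_0$, $\sigma(w_0)$ is a unit and $\sigma(w_0)^{-1}\sigma(W)$ generates. Then $\dim\mathcal Z\le\dim\mathcal K_r+rN$. Map $(m,\varphi,\sigma)$ to $F=\varphi(\sigma\sigma\sigma)$.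

For $g\in GL_r$ and a unit $u$ of $m$, consider $g\cdot(m,\varphi(u^{-3}\,\cdot),u\sigma)$. It lies in $\mathcal Z$ (the ratios $\sigma(w)/\sigma(w_0)$ do not change, and $\varphi(u^{-3}ab)$ is nondegenerate), and it gives the same $F$, since $u^{-3}(u\sigma)(u\sigma)(u\sigma)=\sigma\sigma\sigma$. Different $(g,u)$ give different points: if $(g,u)$ and $(g',u')$ give the same point, then $h=g'^{-1}g\in\operatorname{Aut}(m)$ and $h(u\sigma)=u'\sigma$. Dividing by the value at $w_0$, we see that $h$ fixes all $\sigma(w)/\sigma(w_0)$. These generate, so $h=\mathrm{id}$, and then $u\sigma(w_0)=u'\sigma(w_0)$ gives $u=u'$. The units form a set of dimension $r$, so every nonempty fiber has dimension $\ge r^2+r$. This proves the first claim; the second follows by adding up the $X_{r_i}$. $\square$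

For $r=1$ this recovers the cone of cubes, of dimension at most $N$.

**Where the simplest hope fails.** The examples suggest that $\delta_r\le0$ always, that is, no family of schemes does better than reduced points. If this were true, $\{cr\le r\}$ would have dimension at most $rN$. But by the remark in Section 3, for $N=9$ every cubic has $cr\le18$, whereas $18\cdot9=162<165=\binom{11}3$. By Lemma 3 some type with $\sum r_i\le18$ must have $\sum\delta_{r_i}\ge3$. So some $\delta_r$ is positive, and we need a bound that allows this. How much can we allow? For $r=2n+1=2N-1$ and $A$ local, Lemma 3 and (1) show that we need exactly $\delta_{2N-1}<R(N-1)$. This is the target.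

**Proposition 4.** (i) $\delta_r\le-1$ for $2\le r\le13$. (ii) $\delta_{14}\le4$ and $\delta_{15}\le7$. (iii) $\delta_r<R(\lfloor r/2\rfloor)$ for $r\ge16$.

## 5. Theorem 1 from the bounds on $\delta_r$

This section is for checking that Proposition 4 is enough, including algebras with several local factors.

**The case $n\ge8$.** Here $N\ge9$; put $M=N-1\ge8$. We show that $\{cr\le2N-1\}$ lies in a constructible set of dimension $<\binom{N+2}3$. Let $\sum r_i\le2N-1=2M+1$ and $b_i=\lfloor r_i/2\rfloor$; then $\sum b_i\le M$. Define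
$$U(b)=0\ (b\le6),\qquad U(7)=7,\qquad U(b)=R(b)-1\ (b\ge8).$$
Proposition 4, $\delta_1=0$, and integrality give $\delta_{r_i}\le U(b_i)$. By Lemma 3 and (1) it suffices that $\sum U(b_i)<R(M)$. On integers $\ge7$ the function $R$ is increasing, with $R(7)=0$ and $R(8)=12$. Let $l$ be the number of $i$ with $b_i\ge7$.

* If $l=0$: $0<12\le R(M)$.
* If $l=1$: either the term is $7<12\le R(M)$, or it is $R(b)-1<R(M)$ with $8\le b\le M$.
* If $l\ge2$: we have $U(b)\le R(b)+7$ for $b\ge7$. From $6R(b)=b^3-6b^2-7b$ we get $R(a+b)-R(a)-R(b)=\frac{ab(a+b-4)}2\ge245$ for $a,b\ge7$. With sums over $b_i\ge7$, $R(M)\ge\sum R(b_i)+245(l-1)>\sum R(b_i)+7l\ge\sum U(b_i)$.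

There are finitely many types (and the single cubic $F=0$), so $\{cr\le2n+1\}$ lies in a constructible set of dimension $<\binom{N+2}3$. With the upper bound $2n+2$, the generic value is $2n+2$.

**The case $n\le7$.** Here $cr\le\operatorname{rank}$, so the generic value is at most $g_n$. Let $r\le g_n-1$ and consider types with $\sum r_i\le r$.

* $N\ne5$, $r\le13$: all $\delta_{r_i}\le0$, so the dimension is at most $rN<\binom{N+2}3$, because $r<\frac1N\binom{N+2}3$.
* $N=8$, $r=14$: only $\delta_{14}$ can be positive, so the dimension is at most $112+4=116<120$.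
* $N=5$, $r\le7$: if some $r_i\ge2$, the dimension is at most $35-1<35$. If all $r_i=1$, then $F$ is a sum of at most $7$ cubes. These form a constructible set which is not dense since $g_4=8$, so its dimension is $<35$.

This proves Theorem 1 given Proposition 4. The rest of the lecture proves Proposition 4.

## 6. Ideals of square zero and half the dimension

To bound $\delta_r$ we cut the problem in half: an algebra of dimension $r$ will be described by an algebra $B$ of dimension $\lfloor r/2\rfloor$ and a cubic tensor on $B$.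

**Lemma 5.** Let $A$ be local of dimension $r$ with $b(x,y)=\varphi(xy)$ nondegenerate. There is an ideal $I$ with $I\subset I^\perp=\operatorname{Ann}(I)$ and $\dim I=\lfloor r/2\rfloor$.

*Example.* Let $A=k[x,y]/(xy,x^2-y^2)$, with basis $1,x,y,x^2$ and $\varphi$ the coefficient of $x^2$. The ideal generated by $x$ contains $x^2\ne0$, so it does not have square zero. But with $i^2=-1$ we have $(x+iy)^2=x^2-y^2+2ixy=0$, and $I=\langle x+iy,x^2\rangle$ works. Both hypotheses matter: $k\times k$ is not local and has no nonzero ideal of square zero, and we needed $i\in k$.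

*Proof.* For an ideal $I$, $b(x,I)=0$ means $\varphi(xI)=0$. As $xI$ is an ideal, this gives $\varphi(yA)=0$ for each $y\in xI$, so $xI=0$. Hence $I^\perp=\operatorname{Ann}(I)$. Now let $I$ be maximal among totally isotropic ideals, and let $E=I^\perp/I$ with its nondegenerate form, on which $A$ acts self-adjointly. We show $\dim E\le1$.

Suppose $\dim E\ge2$. Let $\Sigma=\{u\in E:\mathfrak mu=0\}$ be the socle. By self-adjointness $\Sigma=(\mathfrak mE)^\perp$, and $\Sigma\ne0$ since $\mathfrak m$ is nilpotent. If $0\ne u\in\Sigma$ were isotropic, with lift $\tilde u\in I^\perp$, then $\mathfrak m\tilde u\subset I$, and $I+k\tilde u$ would be a larger isotropic ideal. So $\Sigma$ contains no nonzero isotropic vector. As $k$ is algebraically closed, $\Sigma=ku$ with $b(u,u)\ne0$, so $u\notin\Sigma^\perp=\mathfrak mE$. But $\dim\mathfrak mE=\dim E-1>0$, so the module $\mathfrak mE$ has a nonzero socle, contained in $\Sigma\cap\mathfrak mE=0$: a contradiction. So $\dim E\le1$, and $\dim I=(r-\dim E)/2=\lfloor r/2\rfloor$.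 $\square$

**Normalizing the form and the ideal.** The purpose is to fix the form and the ideal and pay for the choice. Let $\beta=\lfloor r/2\rfloor\ge1$. Fix a nondegenerate symmetric form $b_0$ on $k^r$ and a $b_0$-isotropic $I_0$ with $\dim I_0=\beta$. Let $\mathcal K^{00}$ be the set of local structures on $k^r$ for which $b_0$ is invariant ($b_0(xy,z)=b_0(x,yz)$) and $I_0$ is an ideal. A pair $(m,\varphi)\in\mathcal K_r$ is the same as $m$ with a nondegenerate invariant symmetric form $b$, because $\varphi=b(1,\cdot)$. $GL_r$ is transitive on nondegenerate symmetric forms, which have dimension $\binom{r+1}2$. By Witt's theorem $O_r$ is transitive on isotropic $\beta$-spaces, a variety of dimension $\binom\beta2$ if $r=2\beta$ and $\binom{\beta+1}2$ if $r=2\beta+1$. By Lemma 5, each structure with $b_0$ invariant has some isotropic $\beta$-dimensional ideal. Since $\binom{r+1}2-r^2-r=-\frac{r(r+1)}2$,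
$$\delta_r\le\dim\mathcal K^{00}-\tfrac{r(r+1)}2+\begin{cases}\binom\beta2&(r=2\beta)\\[2pt]\binom{\beta+1}2&(r=2\beta+1).\end{cases}\tag{2}$$

**Even case, $r=2\beta$.** We now write $m$ in coordinates. Write $k^r=B\oplus B^*$ with $I_0=B^*$ and the hyperbolic form $b_0(x,\eta)=\eta(x)$. For $m\in\mathcal K^{00}$ we have $I_0\subset I_0^\perp=\operatorname{Ann}(I_0)$, so $I_0^2=0$. Let $xy$ denote the product on $B\cong A/I_0$, a local algebra structure $\mu$. Put $T(x,y,z)=b_0(m(x,y),z)$ for $x,y,z\in B$. It is $\varphi$ of the triple product, so $T\in\operatorname{Sym}^3B^*$. Then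
$$m(x,y)=xy+T(x,y,\cdot),\qquad m(x,\eta)=\eta(x\,\cdot)\qquad(x,y\in B,\ \eta\in B^*).$$
The second formula holds because $m(x,\eta)\in I_0$ and $b_0(m(x,\eta),z)=b_0(\eta,m(x,z))=\eta(xz)$. So $m$ is determined by $(\mu,T)$.

*Which $T$ occur?* For $x,y,z,v\in B$,
$$D(x,y,z,v):=b_0(m(m(x,y),z),v)=T(xy,z,v)+T(x,y,zv).$$
This is $\varphi$ of the fourfold product in $A$, hence totally symmetric. Put $1=1_B$. Then $D(1,y,z,v)=T(y,z,v)+T(1,y,zv)$, and exchanging $y$ and $z$ gives $T(1,y,zv)=T(1,z,yv)$. With $z=1$: $T(1,y,v)=T(1,1,yv)$. So $T$ is determined by $T(1,1,\cdot)\in B^*$ ($\beta$ parameters) and its restriction to $\mathfrak m=\mathfrak m_B$.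

*Example.* For $\beta=1$: $B\cong k$, $\mathfrak m=0$, $\mu$ has one parameter, $T$ one. So (2) gives $\delta_2\le2-3+0=-1$, the value found by hand.

**What happens if we forget associativity of $T$.** A tempting shortcut is to let $T$ range over all of $\operatorname{Sym}^3B^*$. If $\mu$ ranges over a family $\mathcal A'$, then (2) bounds the contribution to $\delta_{2\beta}$ by
$$\dim\mathcal A'+\tbinom{\beta+2}3-\beta(2\beta+1)+\tbinom\beta2=\dim\mathcal A'+\tfrac{\beta^3-6\beta^2-7\beta}6=\dim\mathcal A'+R(\beta).$$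
So this shortcut misses the target $<R(\beta)$ for every nonempty family. The formula shows what has to be proved in the even case: the total symmetry of $D$ must cost $T$ more parameters than the algebra $B$ has. The more complicated $B$ is, the more conditions on $T$ we must find.

**Odd case, $r=2\beta+1$.** The same analysis applies with one extra vector. Write $k^r=B\oplus ke\oplus B^*$ with $b_0(e,e)=1$, $e\perp B\oplus B^*$, $B\oplus B^*$ hyperbolic, $I_0=B^*$. Then $I_0^\perp=ke\oplus B^*=\operatorname{Ann}I_0$ is a proper ideal, and $B\cong A/I_0^\perp$ is local; let $c:B\to k$ be its residue map. Put $\kappa(x,y)=b_0(m(x,y),e)$ and $T(x,y,z)=b_0(m(x,y),z)$ on $B$; both are symmetric. The algebra $A$ acts on the one-dimensional module $I_0^\perp/I_0$ through its residue field, so $xe\equiv c(x)e$ modulo $I_0$. Since $e\in I_0^\perp\subset\mathfrak m_A$, also $e^2\in I_0$. Invariance gives $b_0(xe,z)=b_0(e,m(x,z))=\kappa(x,z)$ and $b_0(e^2,x)=b_0(e,xe)=c(x)$. Altogether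
$$m(x,y)=xy+\kappa(x,y)e+T(x,y,\cdot),\quad xe=c(x)e+\kappa(x,\cdot),\quad e^2=c\in B^*,\quad eI_0=0,\quad x\eta=\eta(x\,\cdot).$$
So $m$ is determined by $(\mu,\kappa,T)$. Expanding the product $m(m(x,y),z)$, its $e$-coefficient and its pairing with $v\in B$ show:

* $\kappa(xy,z)+\kappa(x,y)c(z)$ is symmetric in $x,y,z$;
* $D'(x,y,z,v)=T(xy,z,v)+T(x,y,zv)+\kappa(x,y)\kappa(z,v)$ is totally symmetric.

Comparing the first at $(1,1,z)$, which gives $\kappa(1,z)+\kappa(1,1)c(z)$, and at $(1,z,1)$, which gives $2\kappa(1,z)$, we get $\kappa(1,z)=\kappa(1,1)c(z)$. In the second put $x=1$; symmetry in $y,z$ gives $T(1,y,zv)+\kappa(1,y)\kappa(z,v)=T(1,z,yv)+\kappa(1,z)\kappa(y,v)$. Then $z=1$ gives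
$$T(1,y,v)=T(1,1,yv)+\kappa(1,1)\kappa(y,v)-\kappa(1,y)\kappa(1,v).$$
So $(\kappa,T)$ is determined by $\kappa(1,1)$, $T(1,1,\cdot)$ (together $\beta+1$ parameters) and the restrictions to $\mathfrak m=\mathfrak m_B$, where $c=0$.

**Definition.** For a nilpotent algebra $\mathfrak m$ (no unit, some power zero):

* $\mathcal S(\mathfrak m)$ is the space of symmetric bilinear $\kappa$ on $\mathfrak m$ with $\kappa(xy,z)=\kappa(x,yz)$; equivalently, $\kappa(xy,z)$ is totally symmetric.
* $Q(\mathfrak m)$ is the space of $T\in\operatorname{Sym}^3\mathfrak m^*$ with $D$ totally symmetric.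
* $\mathcal V(\mathfrak m)$ is the set of pairs $(\kappa,T)$ with $\kappa\in\mathcal S(\mathfrak m)$, $T\in\operatorname{Sym}^3\mathfrak m^*$ and $D'$ totally symmetric.

*Example.* Let $\mathfrak m$ have basis $x,y,x^2,xy,y^2$ with all triple products zero. For $\kappa\in\mathcal S(\mathfrak m)$ and $p,q\in\mathfrak m^2$, writing $p$ as a sum of products and using invariance gives $\kappa(p,q)=0$. On $\mathfrak m^2\times\langle x,y\rangle$, $\kappa$ is an arbitrary symmetric trilinear form on $\langle x,y\rangle$, with $4$ parameters, and on $\langle x,y\rangle^2$ it is arbitrary, with $3$ parameters. So $\dim\mathcal S(\mathfrak m)=7$.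

For a constructible set $\mathcal A'$ of local algebra structures on $k^\beta$ write $\dim\mathcal A'=\beta^2+st(\mathcal A')$. By (2), the part of $\mathcal K^{00}$ lying over $\mathcal A'$ contributes at most
$$\delta_{2\beta}:\ st+\max\dim Q-\tbinom{\beta+1}2,\qquad\delta_{2\beta+1}:\ st+\max\dim\mathcal V-\tbinom{\beta+1}2-\beta,\tag{3}$$
with maxima over $\mathfrak m=\mathfrak m_B$, $B\in\mathcal A'$. Indeed
$$\beta^2+\beta+\tbinom\beta2-\beta(2\beta+1)=-\tbinom{\beta+1}2,\qquad\beta^2+\beta+1+\tbinom{\beta+1}2-(2\beta+1)(\beta+1)=-\tbinom{\beta+1}2-\beta .$$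

Two tasks remain: bound $\dim Q$ and $\dim\mathcal V$ for a given $\mathfrak m$, and bound $st$.

## 7. Multiplication by a general element of a nilpotent algebra

Here we find the invariant of $\mathfrak m$ that controls the conditions on $T$. Let $\mathfrak m$ be nilpotent, $h=\dim\mathfrak m/\mathfrak m^2$, $\xi=\dim\mathfrak m^2$, and fix $V$ with $\mathfrak m=V\oplus\mathfrak m^2$. Then $\mathfrak m^2=V\mathfrak m+\mathfrak m^3$, and substituting this repeatedly, $\mathfrak m^2=V\mathfrak m$ by nilpotency. If $x^2=0$ for all $x\in V$, then $V\cdot V=0$ by polarization, and $\mathfrak m^2=V\mathfrak m=V\mathfrak m^2=(V\cdot V)\mathfrak m=0$.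

Suppose $\mathfrak m^2\ne0$. Let
$$\rho_1=\max_{x\in V}\dim x\mathfrak m,\qquad\Omega=\{x\in V:\dim x\mathfrak m=\rho_1,\ x^2\ne0\}.$$
This is an intersection of two nonempty open subsets of $V$, so it is open and dense. Choose $x_1\in\Omega$ and let $K_1=\operatorname{Ann}_{\mathfrak m}(x_1)$, of codimension $\rho_1$. Note $x_1\notin K_1$.

**Claim.** $K_1\mathfrak m\subset x_1\mathfrak m$.

*Proof.* The purpose is to control what $K_1$ multiplies into; we perturb $x_1$. Let $c_1,\dots,c_{\rho_1}$ be a basis of a complement of $K_1$, $z\in K_1$, $y\in V$. For $\theta\in k$, $\theta\ne0$, we have $\theta yz=(x_1+\theta y)z\in(x_1+\theta y)\mathfrak m$, a space of dimension $\le\rho_1$. So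
$$\bigwedge_a(x_1+\theta y)c_a\wedge yz=0 .$$
This is polynomial in $\theta$, so it holds at $\theta=0$. Since the $x_1c_a$ form a basis of $x_1\mathfrak m$, we get $yz\in x_1\mathfrak m$. So $zV\subset x_1\mathfrak m$, and $z\mathfrak m=zV+zV\mathfrak m\subset x_1\mathfrak m$. $\square$

Let $\mathfrak m^{(2)}=\mathfrak m/x_1\mathfrak m$. Since $x_1\mathfrak m\subset\mathfrak m^2$, $V$ is still a complement to its square. By the claim the image of $K_1+kx_1$ annihilates $\mathfrak m^{(2)}$, and $K_1+kx_1$ has codimension $\rho_1-1$, so $\dim x\mathfrak m^{(2)}\le\rho_1-1$ for all $x\in V$. Iterate until the square is zero. This yields $x_1,\dots,x_t$, algebras $\mathfrak m^{(1)}=\mathfrak m,\mathfrak m^{(2)},\dots,\mathfrak m^{(t+1)}$ with $(\mathfrak m^{(t+1)})^2=0$, and numbers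
$$\rho_1>\rho_2>\dots>\rho_t\ge1,\qquad\sum\rho_j=\xi .$$
Put $\xi_j=\rho_j+\dots+\rho_t=\dim(\mathfrak m^{(j)})^2$. Call $\rho=(\rho_1,\dots,\rho_t)$ **admissible** for $\mathfrak m$ (if $\xi=0$, $\rho$ is empty). Here $\rho_1$ depends only on $(\mathfrak m,V)$, and any $x_1\in\Omega$ may be taken first.

*Example.* For $\mathfrak m=\langle x,y,x^2,xy,y^2\rangle$ as above and $V=\langle x,y\rangle$: $x\mathfrak m=\langle x^2,xy\rangle$ has dimension $2=\rho_1$, and $\mathfrak m/x\mathfrak m=\langle x,y,y^2\rangle$ gives $\rho_2=1$. So $\rho=(2,1)$.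

**Definition.** Put
$$n(\rho)=\sum_{j\ge2}\xi_j=\sum_j(j-1)\rho_j,\qquad X_h(\rho)=\sum_j\Big[h\xi_j+\tbinom{\xi_j+1}2+\tbinom{\rho_j+2}3\Big],$$
let $g(i)$ be the maximum of $n(\rho)$ over partitions $\rho$ of $i$ into distinct parts, and let $G_\xi=\sum_{i=0}^{\xi-1}g(i)$.

Adding $1$ to $\rho_1$ shows that $g$ is nondecreasing. Listing partitions gives $g(0),\dots,g(6)=0,0,0,1,1,2,4$; for instance $g(3)=n((2,1))$, $g(5)=n((3,2))$, $g(6)=n((3,2,1))$.

**Bound for $g$:** $g(i)\le\frac{i(i-1)}6$. For $t\ge1$ parts write $\rho_j=(t+1-j)+d_j$ with $d_j\ge0$ nonincreasing. Since $j-1$ increases, Chebyshev's sum inequality gives $\sum(j-1)d_j\le\frac{t-1}2\sum d_j$, so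
$$n(\rho)\le\tbinom{t+1}3+\tfrac{t-1}2\Big(i-\tbinom{t+1}2\Big)=\tfrac{t-1}2\Big(i-\tfrac{t(t+1)}6\Big).$$
The right side is $\le\frac{i(i-1)}6$ if and only if $p(i)=i^2-(3t-2)i+\frac{t^3-t}2\ge0$. We have $i\ge i_0:=\frac{t(t+1)}2\ge\frac{3t-2}2$ (the last because $t^2-2t+2>0$), and $p$ is increasing from $\frac{3t-2}2$ on. Finally $p(i_0)=i_0\big(i_0-(3t-2)+(t-1)\big)=i_0\frac{(t-1)(t-2)}2\ge0$. For $i=0$ both sides are $0$.

Hence $G_\xi\le\frac13\binom\xi3$, and $G_\xi=0$ for $\xi\le3$, $G_4,\dots,G_7=1,2,4,8$.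

## 8. Invariant tensors on a nilpotent algebra

**Lemma 6.** For each admissible $\rho$:

(a) $\dim\mathcal S(\mathfrak m)\le\binom{h+1}2+\xi+n(\rho)\le\binom{h+1}2+\xi+g(\xi)$.

(b) $\dim Q(\mathfrak m)\le\binom{h+2}3+X_h(\rho)$.

(c) $\dim Q(\mathfrak m)\le\binom{h+2}3+Y$, where $Y=\sum_{i=1}^\xi\big(\binom{h+1}2+i+g(i)\big)=\xi\binom{h+1}2+\binom{\xi+1}2+G_{\xi+1}$.

(d) $\dim\mathcal V(\mathfrak m)\le\dim\mathcal S(\mathfrak m)+\dim Q(\mathfrak m)$.

(e) If $\xi\ge1$: $\dim\mathcal V(\mathfrak m)\le\max_\rho\big[\binom{h+2}3+X_h(\rho)+h+\xi+\binom{\rho_1+1}2\big]$ over admissible $\rho$.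

(f) If $\xi=0$: $\dim Q=\binom{h+2}3$ and $\dim\mathcal V\le\binom{h+2}3+h$.

In the example with $\rho=(2,1)$, (a) reads $\dim\mathcal S\le3+3+1=7$, which is the exact value.

**Proof of (a).** We kill $\kappa$ by imposing linear conditions and counting them. Let $\kappa\in\mathcal S(\mathfrak m)$ with $\kappa|_{V\times V}=0$; these are $\binom{h+1}2$ conditions. If also $\kappa(x_1,\mathfrak m^2)=0$ ($\xi_1$ conditions), then $\kappa(x_1y,z)=\kappa(x_1,yz)=0$, so $\kappa$ descends to an element of $\mathcal S(\mathfrak m^{(2)})$ vanishing on $V\times V$. Continue with $x_2$ ($\xi_2$ conditions), and so on. On $\mathfrak m^{(t+1)}\cong V$ we get $\kappa=0$. The total is $\binom{h+1}2+\sum_j\xi_j=\binom{h+1}2+\xi+n(\rho)$.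

**Proof of (b).** The same idea is used for $T$, one quotient at a time. Let $\xi\ge1$, $T\in Q(\mathfrak m)$, $x=x_1$, $\omega(y,p)=T(x,y,p)$ for $y\in\mathfrak m$, $p\in\mathfrak m^2$, and
$$\Theta(y,z,v)=D(x,y,z,v)=T(xy,z,v)+\omega(y,zv),$$
which is symmetric. Let $C$ be a complement of $K_1$, so $\dim C=\rho_1$. For $z\in K_1$ we have $xz=0$, so $\Theta(z,y,v)=\omega(z,yv)$. Suppose $\omega=0$ and $\Theta|_{C^3}=0$. Then $\Theta$ vanishes as soon as one argument is in $K_1$, and on $C^3$; so $\Theta=0$. Hence $T(x\mathfrak m,\mathfrak m,\mathfrak m)=0$, and $T$ descends to $Q(\mathfrak m^{(2)})$.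

The form $\omega$ has at most $h\xi+\binom{\xi+1}2$ parameters: its part on $V\times\mathfrak m^2$ and a symmetric form on $\mathfrak m^2$. The form $\Theta|_{C^3}$ has $\binom{\rho_1+2}3$. So $\dim Q(\mathfrak m)\le h\xi_1+\binom{\xi_1+1}2+\binom{\rho_1+2}3+\dim Q(\mathfrak m^{(2)})$, and we induct. When the square is zero, $D=0$ and $\dim Q=\binom{h+2}3$.

**Proof of (c).** This is a second count, peeling off one vector at a time. If $\xi\ge1$ take $0\ne e$ in the last nonzero power of $\mathfrak m$, so $e\in\mathfrak m^2$ and $e\mathfrak m=0$. Then $T(e,x,yz)=D(e,x,y,z)$ is symmetric in $x,y,z$, so $T(e,\cdot,\cdot)\in\mathcal S(\mathfrak m)$. If it vanishes, $T$ descends to $Q(\mathfrak m/ke)$, and $\mathfrak m/ke$ has the same $h$ and $\xi-1$ in place of $\xi$. Use (a) and induct. The two expressions for $Y$ agree because $g(0)=0$.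

**Proof of (d).** For fixed $\kappa\in\mathcal S(\mathfrak m)$, the difference of two possible $T$ has $D$ totally symmetric, so the possible $T$ form an empty set or an affine space over $Q(\mathfrak m)$.

**Proof of (f).** If $\mathfrak m^2=0$, then $\mathcal S(\mathfrak m)$ consists of all symmetric forms, $T$ is arbitrary, and the condition is that $\kappa(x,y)\kappa(z,v)$ is totally symmetric. This makes all $2\times2$ minors of $\kappa$ vanish, so $\operatorname{rk}\kappa\le1$, which leaves at most $h$ parameters.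

**Proof of (e).** Adding (a) and (b) as in (d) will turn out to be too weak in some cases. We split $\mathcal V=\mathcal V(\mathfrak m)$ according to whether $\kappa$ pairs some $x\in\Omega$ nontrivially with its annihilator. If it does, the nonlinear term $\kappa\kappa$ gives conditions on $\kappa$; if it never does, there are few such $\kappa$. For $x\in\Omega$ let $\mathcal V_x\subset\mathcal V$ be the open subset where $\kappa(x,\operatorname{Ann}x)\ne0$, and $\mathcal V_b=\mathcal V\setminus\bigcup_x\mathcal V_x$. By noetherianity $\bigcup\mathcal V_x$ is a finite union of sets $\mathcal V_x$.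

*Bound for $\mathcal V_x$.* Here we show that $\kappa$ is nearly determined by its $x$-row and by $\omega$. Take an admissible sequence with $x_1=x$, a complement $C\ni x$ of $K_1=\operatorname{Ann}x$ (possible as $x\notin K_1$), and $\omega$ as in (b). Let $\lambda=\kappa(x,\cdot)\in\mathfrak m^*$ and
$$\Theta'(y,z,v)=D'(x,y,z,v)=T(xy,z,v)+\omega(y,zv)+\lambda(y)\kappa(z,v),$$
symmetric in $y,z,v$. For $z\in K_1$, $\Theta'(z,y,v)=\omega(z,yv)+\lambda(z)\kappa(y,v)$. Comparing $\Theta'(z,y,v)=\Theta'(y,z,v)$ for $y,z\in K_1$, $v\in\mathfrak m$: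
$$\lambda(z)\kappa(y,v)-\lambda(y)\kappa(z,v)=\omega(y,zv)-\omega(z,yv).\tag{4}$$
By definition $\lambda|_{K_1}\ne0$ on $\mathcal V_x$, so $\mathcal V_x$ is covered by the finitely many open sets $\{\lambda(y)\ne0\}$, $y$ in a fixed basis of $K_1$. On such a set put $K_0=K_1\cap\ker\lambda$; then $\mathfrak m=K_0\oplus ky\oplus C$. By (4) with $z\in K_0$, $\kappa|_{K_0\times\mathfrak m}$ is determined by $\lambda,\omega$. The rest of $\kappa$ is a symmetric form on $ky\oplus C$, of dimension $\rho_1+1$, whose $x$-row is given by $\lambda$. This leaves $\binom{\rho_1+2}2-(\rho_1+1)=\binom{\rho_1+1}2$ further numbers.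

Map $(\kappa,T)$ to $\lambda$, $\omega$, these numbers and $\Theta'|_{C^3}$. The target has dimension
$$(h+\xi)+h\xi+\tbinom{\xi+1}2+\tbinom{\rho_1+1}2+\tbinom{\rho_1+2}3 .$$
On a fiber $\kappa$ is fixed, and two $T$'s differ by an element of $Q(\mathfrak m)$ with vanishing $\omega$ and $\Theta|_{C^3}$, which by the proof of (b) comes from $Q(\mathfrak m^{(2)})$. Apply (b) to $\mathfrak m^{(2)}$ with the remaining parts $(\rho_2,\dots,\rho_t)$. The sum is $\binom{h+2}3+X_h(\rho)+h+\xi+\binom{\rho_1+1}2$.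

*Bound for $\mathcal V_b$.* Here $\kappa$ lies in the linear space
$$\mathcal S_b=\{\kappa\in\mathcal S(\mathfrak m):\kappa(x,\operatorname{Ann}x)=0\ \ \forall x\in\Omega\}.$$
As in (d), $\dim\mathcal V_b\le\dim\mathcal S_b+\dim Q(\mathfrak m)$, so by (b) it suffices that $\dim\mathcal S_b\le\binom{\rho_1+1}2$. For this we construct ideals $0=\mathfrak b_0\subset\mathfrak b_1\subset\cdots$ of $\mathfrak m$ that successively enter the radical of $\kappa$ at small cost. Let $d_j$ be the minimum of $\dim(x\mathfrak m/x\mathfrak b_j)$ over $x\in\Omega$. As $\dim x\mathfrak m=\rho_1$ on $\Omega$, the minimum is attained where $\dim x\mathfrak b_j$ is maximal, that is, on a dense open $\Omega_j\subset\Omega$. Clearly $d_0=\rho_1$.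

Suppose $d_j>0$. Since $\dim x\mathfrak b_j$ is constant on $\Omega_j$, the set $\{(x,y)\in\Omega_j\times V:xy\notin x\mathfrak b_j\}$ is open. It is nonempty: $xV\subset x\mathfrak b_j$ would give $x\mathfrak m=xV+xV\mathfrak m\subset x\mathfrak b_j$, hence $d_j=0$. By irreducibility it meets $\Omega_j\times\Omega_j$, so we can choose $x_{j+1}\in\Omega_j$ with $xx_{j+1}\notin x\mathfrak b_j$ for general $x$. (These elements are unrelated to the admissible sequence.) Put $\mathfrak b_{j+1}=\mathfrak b_j+kx_{j+1}+x_{j+1}\mathfrak m$, an ideal. For general $x$ the space $x\mathfrak b_{j+1}$ is strictly larger than $x\mathfrak b_j$, so $d_{j+1}\le d_j-1$.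

On $\{\kappa\in\mathcal S_b:\kappa(\mathfrak b_j,\mathfrak m)=0\}$ the functional $\kappa(x_{j+1},\cdot)$ kills $\operatorname{Ann}(x_{j+1})+\mathfrak b_j$. Multiplication by $x_{j+1}$ identifies $\mathfrak m/(\operatorname{Ann}(x_{j+1})+\mathfrak b_j)$ with $x_{j+1}\mathfrak m/x_{j+1}\mathfrak b_j$, of dimension $d_j$. So $\kappa(x_{j+1},\cdot)$ varies in a space of dimension $d_j$. If it is zero, then $\kappa(x_{j+1}y,z)=\kappa(x_{j+1},yz)=0$, and so $\kappa(\mathfrak b_{j+1},\mathfrak m)=0$.

When $d_j=0$, for general $x\in V$ we have $x\mathfrak m=x\mathfrak b_j$, so $\mathfrak m=\operatorname{Ann}(x)+\mathfrak b_j$. If $\kappa\in\mathcal S_b$ and $\kappa(\mathfrak b_j,\mathfrak m)=0$, then $\kappa(x,\cdot)=0$ for general $x$. Then $\kappa(V,\mathfrak m)=0$, also $\kappa(V\mathfrak m,\mathfrak m)=\kappa(V,\mathfrak m^2)=0$, and $\kappa=0$. So $\dim\mathcal S_b\le\rho_1+(\rho_1-1)+\dots+1=\binom{\rho_1+1}2$. $\square$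

## 9. Families of local algebras with a given Hilbert function

Next we bound $st$. For $H=(1,h,h_2,\dots,h_s)$ let $\mathcal A_H$ be the set of local structures on $k^\beta$, $\beta=\sum h_i$ (with $h_0=1$, $h_1=h$), with $\dim\mathfrak m^i/\mathfrak m^{i+1}=h_i$. Put $\xi=h_2+\dots+h_s$ and $i_k=\sum_{2\le l<k}h_l$.

**Lemma 7.** $st(\mathcal A_{(1,h)})=-h^2$. Let $s\ge2$, $q=h_s\ge1$, $H_-=(1,h,\dots,h_{s-1})$, and let $\mathcal A'\subset\mathcal A_H$ consist of algebras whose quotient by $\mathfrak m^s$ lies, up to isomorphism, in a $GL$-stable $\mathcal A''\subset\mathcal A_{H_-}$. Then $st(\mathcal A')\le st(\mathcal A'')+q\big(\binom h2+g(i_s)-q\big)$. Hence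
$$st(\mathcal A_H)\le-h^2+\sum_{k\ge2}h_k\big(\tbinom h2+g(i_k)-h_k\big)\le st_{h,\xi}:=-h^2+\xi\big(\tbinom h2-1\big)+G_\xi.\tag{5}$$

*Proof.* A structure with $\mathfrak m^2=0$ on $k^{1+h}$ is given by the unit and the hyperplane $\mathfrak m$: dimension $(1+h)+h=(1+h)^2-h^2$. For the inductive step we rebuild an algebra from its quotient by the last power of $\mathfrak m$. Put $n'=\beta-q=1+h+i_s$. The choice of the $q$-dimensional space $\mathfrak m^s=M_0$ costs $qn'$. Fix $M_0=\langle e_a\rangle$ and a complement $k^{n'}$. Since $\mathfrak m\cdot\mathfrak m^s=0$, the product is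
$$\mu(x,y)+\sum_a\kappa_a(x,y)e_a,\qquad xe_a=c(x)e_a,\qquad e_ae_b=0\qquad(x,y\in k^{n'}),$$
where $\mu$ is a structure in $\mathcal A''$ and $c$ is its residue map. Associativity says that $\kappa_a(\mu(x,y),z)+\kappa_a(x,y)c(z)$ is symmetric in $x,y,z$. Exactly as in the odd case of Section 6, $\kappa_a(1,z)=\kappa_a(1,1)c(z)$, so $\kappa_a$ is determined by $\kappa_a(1,1)$ and its restriction to $\mathfrak m_\mu$, which lies in $\mathcal S(\mathfrak m_\mu)$. So $\dim\mathcal A'\le\dim\mathcal A''+qn'+q(1+\max\dim\mathcal S)$. Since $\beta^2=n'^2+2qn'+q^2$,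
$$st(\mathcal A')\le st(\mathcal A'')+q(1+\max\dim\mathcal S-n'-q).$$
Here $\dim(\mathfrak m_\mu)^2=i_s$, so Lemma 6(a) gives $\dim\mathcal S\le\binom{h+1}2+i_s+g(i_s)$. Substituting $n'=1+h+i_s$ gives the claim. The first inequality of (5) follows by iteration. The second holds because $g$ is nondecreasing, so $h_kg(i_k)\le\sum_{i=i_k}^{i_k+h_k-1}g(i)$, and because $h_k^2\ge h_k$. $\square$

In three borderline cases at the end, (5) is not quite enough, and we need to know that a small $h_2$ followed by a nonzero $h_3$ is restrictive.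

**Lemma 8.** Let $B$ be local with Hilbert function $H$. (a) If $h_2=1$, then $h_k\le1$ for $k\ge3$. If $h_2=1$ and $h_3\ge1$, then $B/\mathfrak m^3$ lies in a $GL$-stable set with $st\le-h^2-1$. (b) If $h=4$, $h_2=2$, $h_3\ge1$, then $B/\mathfrak m^3$ lies in a $GL$-stable set with $st\le-13$.

*Proof.* *First claim of (a).* If $h_2=1$, then by polarization $\mathfrak m^2=kx^2+\mathfrak m^3$ for some $x\in\mathfrak m$. Inductively $\mathfrak m^j=kx^j+\mathfrak m^{j+1}$ for $j\ge2$: if this holds for $j$, then, since $\mathfrak mx^j=x\cdot\mathfrak mx^{j-1}\subset x\mathfrak m^j$,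
$$\mathfrak m^{j+1}\subset\mathfrak mx^j+\mathfrak m^{j+2}\subset x\mathfrak m^j+\mathfrak m^{j+2}\subset kx^{j+1}+\mathfrak m^{j+2}.$$

*A cubic form.* To use $h_3\ge1$, we look at cubic products. Let $\bar V=\mathfrak m/\mathfrak m^2$, and let $U\subset\operatorname{Sym}^2\bar V^*$ be the space of forms $(x,y)\mapsto\ell(xy)$, $\ell\in(\mathfrak m^2/\mathfrak m^3)^*$. As $\mathfrak m^2/\mathfrak m^3$ is spanned by products, $\dim U=h_2$. If $\mathfrak m^3\ne0$, choose $\ell\in(\mathfrak m^3/\mathfrak m^4)^*$ such that the cubic form $f(x,y,z)=\ell(xyz)$ on $\bar V$ is nonzero. For each $z$, the partial $f(\cdot,\cdot,z)$ is the form in $U$ given by the functional $p\mapsto\ell(pz)$ on $\mathfrak m^2/\mathfrak m^3$. So $z\mapsto f(\cdot,\cdot,z)$ is a linear map $\bar V\to U$ of rank $\le h_2$, and $f$ is a form on the quotient of $\bar V$ by its kernel: it has at most $h_2$ essential variables.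

*Second claim of (a).* If $h_2=1$, then $f$ is a multiple of $\ell_1^3$ for a linear form $\ell_1$, and $U=\langle\ell_1^2\rangle$. In the count of Lemma 7 for $(1,h,1)$, the form $\kappa|_{\mathfrak m}$ has rank one, with $h$ parameters. The total is $(2h+1)+(1+h)+(1+h)=4h+3=(h+2)^2-h^2-1$: the terms are $\mathcal A_{(1,h)}$, the choice of the line $\mathfrak m^2$, and $\kappa(1,1)$ with $\kappa|_{\mathfrak m}$.

*(b).* Here $f$ has one or two essential variables. If one, $U\ni\ell_1^2$: at most $3$ parameters for $k\ell_1^2$, and $8$ for a plane $U\supset k\ell_1^2$ in the $10$-dimensional $\operatorname{Sym}^2\bar V^*$; total $11$. If two, $U$ is the space of partials of $f$: at most $4$ parameters for the plane of essential variables in $\bar V^*$, and $3$ for $f$ up to scalar; total $7$. So the pairs $(\kappa_1|_{\mathfrak m},\kappa_2|_{\mathfrak m})$, bases of $U$, have at most $11+4=15$ parameters. With $9$ for $\mathcal A_{(1,4)}$, $qn'=2\cdot5=10$ and $2$ for the $\kappa_a(1,1)$, the total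 is at most $9+10+2+15=36=7^2-13$. $\square$

## 10. The bounds for $\beta\le7$

For $(h,\xi)$ with $\beta=1+h+\xi$ and $\rho$ a partition of $\xi$ into distinct parts put
$$E_X(\rho)=st_{h,\xi}+\tbinom{h+2}3+X_h(\rho)-\tbinom{\beta+1}2,\qquad E_Y=st_{h,\xi}+\tbinom{h+2}3+Y-\tbinom{\beta+1}2 .$$
By (3), (5), Lemma 6 and $\beta=1+h+\xi$, the algebras $B$ with invariants $(h,\xi)$ contribute:

* to $\delta_{2\beta}$: at most $\min(\max_\rho E_X(\rho),E_Y)$;
* to $\delta_{2\beta+1}$ with $\xi\ge1$: at most $\max_\rho\big(E_X(\rho)+\binom{\rho_1+1}2-1\big)$ by Lemma 6(e), and at most $\min(\max_\rho E_X(\rho),E_Y)+\binom h2-1+g(\xi)$ by Lemma 6(d) and (a);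
* to $\delta_{2\beta+1}$ with $\xi=0$: at most $E_X-1$ by Lemma 6(f).

The constants come from $h+\xi-\beta=-1$ and $\binom{h+1}2+\xi+g(\xi)-\beta=\binom h2-1+g(\xi)$. If $h=0$, then $\mathfrak m=\mathfrak m^2=0$, so $\beta=1$ and $\xi=0$. We use
$$X_h((1))=h+2,\quad X_h((2))=2h+7,\quad X_h((3))=3h+16,$$
$$X_h((2,1))=4h+12,\quad X_h((4))=4h+30,\quad X_h((3,1))=5h+22 .$$

This step proves parts (i) and (ii) of Proposition 4 by listing all $(h,\xi)$. The column "even" is $st_{h,\xi}+\binom{h+2}3+(X\text{ or }Y)-\binom{\beta+1}2$; a subscript says whether $X$ or $Y$ is used. "Odd" is obtained by adding the increment: $-1$ for $\xi=0$; $\binom{\rho_1+1}2-1$ if marked e; $\binom h2-1+g(\xi)$ if marked d.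

|$\beta$|$(h,\xi)$|even|increment|odd|
|---|---|---|---|---|
|1|$(0,0)$|$0+0+0-1=-1$|$-1$|$-2$|
|2|$(1,0)$|$-1+1+0-3=-3$|$-1$|$-4$|
|3|$(2,0)$|$-4+4+0-6=-6$|$-1$|$-7$|
| |$(1,1)$|$-2+1+2_Y-6=-5$|d: $-1$|$-6$|
|4|$(3,0)$|$-9+10+0-10=-9$|$-1$|$-10$|
| |$(2,1)$|$-4+4+4_X-10=-6$|e: $0$|$-6$|
| |$(1,2)$|$-3+1+5_Y-10=-7$|d: $-1$|$-8$|
|5|$(4,0)$|$-16+20+0-15=-11$|$-1$|$-12$|
| |$(3,1)$|$-7+10+5_X-15=-7$|e: $0$|$-7$|
| |$(2,2)$|$-4+4+9_Y-15=-6$|d: $0$|$-6$|
| |$(1,3)$|$-4+1+10_Y-15=-8$|d: $0$|$-8$|
|6|$(5,0)$|$-25+35+0-21=-11$|$-1$|$-12$|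
| |$(4,1)$|$-11+20+6_X-21=-6$|e: $0$|$-6$|
| |$(3,2)$|$-5+10+13_X-21=-3$|e: $2$|$-1$|
| |$(2,3)$|$-4+4+16_Y-21=-5$|d: $1$|$-4$|
| |$(1,4)$|$-4+1+16_Y-21=-8$|d: $0$|$-8$|
|7|$(6,0)$|$-36+56+0-28=-8$|$-1$|$-9$|
| |$(5,1)$|$-16+35+7_X-28=-2$|e: $0$|$-2$|
| |$(4,2)$|$-6+20+15_X-28=1$|e: $2$|$3$|
| |$(3,3)$|$-3+10+25_X-28=4$|d: $3$|$7$|
| |$(2,4)$|$-3+4+24_Y-28=-3$|d: $1$|$-2$|
| |$(1,5)$|$-4+1+24_Y-28=-7$|d: $1$|$-6$|

For $\xi\le2$ the only partition into distinct parts is $(\xi)$; for $(3,3)$, $X_3((3))=25\ge X_3((2,1))=24$. The maxima over rows give $\delta_r\le-1$ for $2\le r\le13$, $\delta_{14}\le4$, $\delta_{15}\le7$. The first row agrees with $\delta_2=-1$ and $\delta_3=-2$ found by hand.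

## 11. The inequality $\delta_r<R(\lfloor r/2\rfloor)$ for $r\ge16$

Now $\beta\ge8$, i.e. $h+\xi\ge7$, and $h\ge1$. We must show that all contributions to $\delta_{2\beta}$ and $\delta_{2\beta+1}$ are $<R(\beta)$; write $R=R(\beta)$.

**Step 1: closed formulas.** We compute the gap between $R$ and each bound. With $s=h+\xi=\beta-1$, $6R=(s+1)(s+2)(s-6)=s^3-3s^2-16s-12$. For the one-part partition $(\xi)$ (empty if $\xi=0$), expanding the definition,
$$6E_X((\xi))-6G_\xi=h^3+\xi^3+3h^2\xi-3h^2+6\xi^2+3h\xi+2h-\xi-3s^2-9s-6 .$$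
Since $s^3-h^3-\xi^3=3h^2\xi+3h\xi^2$,
$$R-E_X((\xi))=\tfrac{h^2-3h-2}2+\tfrac{h\xi(\xi-1)}2-\xi^2-\xi-G_\xi,$$
$$\Delta_1:=R-E_X((\xi))-\tbinom{\xi+1}2+1=\tfrac{h^2-3h}2+\tfrac{(h-3)\xi^2}2-\tfrac{(h+3)\xi}2-G_\xi .$$
Next, $X_h((\xi))-Y=h\xi+\binom{\xi+2}3-\xi\binom{h+1}2-G_{\xi+1}$, so $R-E_Y=R-E_X((\xi))+h\xi+\binom{\xi+2}3-\xi\binom{h+1}2-G_{\xi+1}$. Using $G_\xi+g(\xi)=G_{\xi+1}$ and $\binom{\xi+2}3-\xi^2-\xi=\binom\xi3-\xi$,
$$\Delta_Y:=R-E_Y-\tbinom h2+1-g(\xi)=\tfrac{h\xi(\xi-h)}2-\xi-h+\tbinom\xi3-2G_{\xi+1}.$$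
Also
$$\tbinom\xi3-2G_{\xi+1}\ge\tbinom\xi3-\tfrac23\tbinom{\xi+1}3=\tfrac{\xi(\xi-1)(\xi-8)}{18}.\tag{6}$$

**Step 2: partitions with several parts.** We compare $\rho$ having $t\ge2$ parts with $(\xi)$; then $\xi\ge3$ and $\rho_j\ge2$ for $j<t$. The identity $\binom{a+b+2}3=\binom{a+2}3+\binom{b+2}3+\frac{ab(a+b+2)}2$, applied successively to $\xi_j=\rho_j+\xi_{j+1}$, gives
$$X_h(\rho)-X_h((\xi))=\sum_{j<t}\xi_{j+1}\Big[h+\tfrac{\xi_{j+1}+1}2-\tfrac{\rho_j(\xi_j+2)}2\Big]=\sum_{j<t}\xi_{j+1}\Big[h-1-\tfrac{(\rho_j-1)(\xi_j+3)}2\Big],$$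
where the second form uses $\xi_{j+1}=\xi_j-\rho_j$. Moreover
$$\tbinom{\xi+1}2-\tbinom{\rho_1+1}2=\tfrac{\xi_2(\xi+\rho_1+1)}2\ge\tfrac{\xi_2(\xi+3)}2 .$$
Drop the nonpositive terms $-\xi_{j+1}\frac{(\rho_j-1)(\xi_j+3)}2$ with $j\ge2$, and use $\sum_{j<t}\xi_{j+1}=n(\rho)\le\frac{\xi(\xi-1)}6$ and $\rho_1\xi_2\ge\rho_1+\xi_2-1=\xi-1$:
$$\Big[X_h(\rho)+\tbinom{\rho_1+1}2\Big]-\Big[X_h((\xi))+\tbinom{\xi+1}2\Big]\le(h-1)n(\rho)-\tfrac{\rho_1\xi_2(\xi+3)}2\le\tfrac{(h-1)\xi(\xi-1)}6-\tfrac{(\xi-1)(\xi+3)}2 .$$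
So $\Delta_\rho:=R-E_X(\rho)-\binom{\rho_1+1}2+1$ satisfies
$$6\Delta_\rho\ge\Delta_2:=3h^2-9h-9+(2h-5)\xi^2-(2h+4)\xi-6G_\xi .$$

**Step 3: two sufficient criteria.** This step says what has to be positive. Let $\xi\ge1$.

* If $\Delta_1>0$ and $\Delta_\rho>0$ for all $\rho$ with several parts, both parities are fine: the odd bound from Lemma 6(e) is the largest of $R-\Delta_1$ and the $R-\Delta_\rho$, and the even bound is no larger, as $\binom{\rho_1+1}2-1\ge0$.
* If $h\ge2$ and $\Delta_Y>0$, or $h=1$ and $\Delta_Y>1$, both parities are fine: the odd bound is $R-\Delta_Y$, and the even bound is $E_Y=R-\Delta_Y-\binom h2+1-g(\xi)$.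

**Step 4: $\xi=0$.** Then $h\ge7$ and $R-E_X=\frac{h^2-3h-2}2>0$; the odd bound is smaller than the even one.

**Step 5: $h\ge5$, $1\le\xi\le h$.** We use the first criterion. With $G_\xi\le\frac13\binom\xi3$,
$$2\Delta_1\ge h(h-3+\xi^2-\xi)-3\xi^2-3\xi-\tfrac{\xi(\xi-1)(\xi-2)}9,$$
which is increasing in $h$ for $h\ge5$. At the least possible $h$ (recall $h+\xi\ge7$) the right side is:

* $\xi=1$, $h=6$: $12$;
* $\xi=2,3,4,5$, $h=5$: $2,\ 3\tfrac13,\ 7\tfrac13,\ 13\tfrac13$;
* $\xi\ge6$, $h=\xi$: $\frac{8\xi(\xi^2-3\xi-7)}9>0$.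

For several parts, $\xi\ge3$ and
$$\Delta_2\ge3h^2-9h-9+(2h-5)\xi^2-(2h+4)\xi-\tfrac{\xi(\xi-1)(\xi-2)}3,$$
again increasing in $h$. For $h=5$ and $\xi=3,4,5$ the right side is $22,37,56$. For $\xi\ge6$ and $h=\xi$ it is $\frac53\xi^3-3\xi^2-\frac{41}3\xi-9$, equal to $161$ at $\xi=6$ and increasing for $\xi\ge6$. All are positive.

**Step 6: $h\ge5$, $\xi\ge h+1$.** We use the second criterion, with (6) for $\xi\ge7$.

* $\xi=6$, $h=5$: $\Delta_Y=15-11+20-16=8$.
* $\xi=7$: $\Delta_Y\ge35-12-\frac73>0$ for $h=5$, and $\Delta_Y\ge21-13-\frac73>0$ for $h=6$.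
* $\xi\ge8$: $\Delta_Y\ge\frac{h\xi}2-\xi-h=\frac{\xi(h-2)}2-h\ge\frac{(h+1)(h-2)}2-h=\frac{h^2-3h-2}2>0$.

**Step 7: $1\le h\le4$, all but three pairs.** Again the second criterion. The values of $\Delta_Y$ are:

* $h=4$: $10-9+10-8=3$ ($\xi=5$), $24-10+20-16=18$ ($\xi=6$);
* $h=3$: $15-8+10-8=9$ ($\xi=5$), $27-9+20-16=22$ ($\xi=6$);
* $h=2$: $15-7+10-8=10$ ($\xi=5$), $24-8+20-16=20$ ($\xi=6$);
* $h=1$: $15-7+20-16=12$ ($\xi=6$).

For $\xi=7$, $\Delta_Y\ge\frac{7h(7-h)}2-7-h-\frac73>1$ for $h=1,\dots,4$ (the first term is $21,35,42,42$). For $\xi\ge8$ we have $\xi-h\ge4$, so $\Delta_Y\ge2h\xi-\xi-h\ge8(2h-1)-h=15h-8>1$.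

The remaining pairs with $h+\xi\ge7$ are $(4,3)$ and $(3,4)$, with $\beta=8$, $R=12$, and $(4,4)$, with $\beta=9$, $R=30$.

**Step 8: the three remaining pairs, even dimension.** Here the bounds of Section 10 suffice.

* $(4,3)$: $st\le-1$ and $X_4((3))=X_4((2,1))=28$: $-1+20+28-36=11<12$.
* $(3,4)$: $st\le0$ and $Y=24+10+2=36$: $0+10+36-36=10<12$.
* $(4,4)$: $st\le5$, $X_4((4))=46$, $X_4((3,1))=42$: at most $5+20+46-45=26<30$.

**Step 9: the three remaining pairs, odd dimension.** Here we refine $st$ by stratifying according to $(h_2,h_3,\dots)$, using the first inequality of (5), Lemma 7 and Lemma 8. By Lemma 8(a), $h_2=1$ forces all later $h_k\le1$, so the lists below are complete.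

*The pair $(4,3)$.* By Lemma 6(e), $\dim\mathcal V\le20+28+7+6=61$ (the value for $\rho=(3)$; for $\rho=(2,1)$ it is $58$). By (3) the contribution is at most $st+61-36-8=st+17$. Here:

* $(3)$: $st\le-16+3(6-3)=-7$;
* $(2,1)$: $st\le-13+(6+g(2)-1)=-8$, by Lemma 8(b) and then Lemma 7;
* $(1,1,1)$: $st\le-17+5+5=-7$, by Lemma 8(a) and then Lemma 7 twice.

So the contribution is $\le10<12$.

*The pair $(3,4)$.* By Lemma 6(d), (c), (a), $\dim\mathcal V\le(6+4+1)+(10+36)=57$, and the contribution is at most $st+57-36-8=st+13$. Here: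

* $(4)$: $st\le-9+4(3-4)=-13$;
* $(3,1)$: $st\le-9+0+(3+1-1)=-6$;
* $(2,2)$: $st\le-9+2+2=-5$;
* $(2,1,1)$: $st\le-9+2+2+3=-2$;
* $(1,1,1,1)$: $st\le-10+2+2+3=-3$, starting from Lemma 8(a).

So the contribution is $\le11<12$.

*The pair $(4,4)$.* The partitions of $4$ into distinct parts are $(4)$ and $(3,1)$. Since $\rho_1$ is determined by $(\mathfrak m,V)$, either all admissible sequences of $\mathfrak m$ are $(4)$, or all are $(3,1)$. If $(4)$, then $n(\rho)=0$, and by Lemma 6(d), (a), (b) $\dim\mathcal V\le(10+4)+(20+46)=80$; the contribution is at most $st+80-45-9=st+26$. If $(3,1)$, then by Lemma 6(e) $\dim\mathcal V\le20+42+8+6=76$; the contribution is at most $st+22$. Here: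

* $(4)$: $st\le-16+4(6-4)=-8$;
* $(3,1)$: $st\le-16+9+6=-1$;
* $(2,2)$: $st\le-16+8+8=0$;
* $(2,1,1)$: $st\le-16+8+5+6=3$;
* $(1,1,1,1)$: $st\le-17+5+5+6=-1$, starting from Lemma 8(a).

So the contribution is $\le29<30$.

This proves part (iii), hence Proposition 4, and with Section 5 it completes the proof of Theorem 1. $\blacksquare$

## 12. The minimum of $g_n$ and $2n+2$, and dimensions of cactus loci

**Corollary 9.** For all $n$, the generic cactus rank of cubics in $n+1$ variables is $\min\{g_n,2n+2\}$, and it is strictly less than $g_n$ exactly when $n\ge8$. It is also the least $r$ for which $\{cr\le r\}$ is dense.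

*Proof.* For $n=0,\dots,7$, $g_n=1,2,4,5,8,10,12,15$ is less than $2n+2=2,4,\dots,16$. For $n\ge8$, (1) gives $\frac1N\binom{N+2}3-(2N-1)=\frac{(N-1)(N-8)}6\ge\frac86>1$, so $g_n>2N=2n+2$. Now use Theorem 1; it concerns Zariski closures, which gives the last sentence. $\square$

**Corollary 10.** For all $r$, $\dim\overline{\{F:cr(F)\le r\}}\le rN+\max\sum_iU(b_i)$, the maximum being over nonnegative integers with $\sum b_i\le\lfloor r/2\rfloor$ and $U$ as in Section 5. In particular it is $\le rN$ for $r\le13$. For $r\le13$ the bound $rN$ is attained whenever $rN\le\binom{N+2}3$ and $(r,n)\ne(7,4)$.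

*Proof.* The bound is Lemma 3 together with $\delta_{r_i}\le U(\lfloor r_i/2\rfloor)$. If $r\le13$, then all $b_i\le6$ and $U(b_i)=0$. For the last sentence, sums of $r$ cubes have cactus rank $\le r$, and by the Alexander–Hirschowitz theorem they fill a set of dimension $rN$ under the stated conditions. $\square$
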